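# Conformal classes of second fundamental forms on the two $k$-surfaces of a quasi-Fuchsian manifold

## 1. The expected answer, and its values on the Fuchsian locus

Let $\Sigma$ be a closed oriented surface of genus $g\ge 2$, let $\overline\Sigma$ be $\Sigma$ with the opposite orientation, and let $\pi=\pi_1\Sigma$. A quasi-Fuchsian manifold is a quotient $M=\mathbb H^3/\rho(\pi)$ with $\rho:\pi\to SO_0(3,1)$ discrete and faithful, whose limit set $\Lambda\subset\partial_\infty\mathbb H^3$ is a Jordan curve and such that $\pi$ acts cocompactly on the convex hull of $\Lambda$. The quotient of this hull is the convex core. We have $M\cong\Sigma\times\mathbb R$, and $\mathcal{QF}_\Sigma$ is the deformation space of such manifolds, marked. We orient $M$ so that an upward vector followed by a positive frame of $\Sigma$ is positive.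

By work of Labourie, each of the two ends of $M$ (the components of the complement of the convex core) contains, for each $k\in(-1,0)$, a unique locally strictly convex closed surface of constant Gaussian curvature $k$, called a $k$-surface. As $k$ varies in $(-1,0)$ these surfaces foliate the end. The end corresponding to $\Sigma\times(0,\infty)$ is the upper one, the other is the lower one. The marking identifies each $k$-surface with $\Sigma$. With the orientation as boundary of its convex side, the upper one is identified with $\Sigma$ and the lower one with $\overline\Sigma$. Let $I_k^\pm$, $II_k^\pm$ be the first and second fundamental forms of the upper ($+$) and lower ($-$) $k$-surface. The form $II_k^\pm$ is positive definite, so it has a conformal class $c_k^\pm$. The metric $h_k^\pm=(-k)I_k^\pm$ is hyperbolic. With $\mathcal T^{\mathfrak c}$ the Teichmüller space of isotopy classes of conformal structures and $\mathcal T^{\mathfrak h}$ that of hyperbolic metrics, put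
$$B_k^{\mathfrak c}:\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak c}_\Sigma\times\mathcal T^{\mathfrak c}_{\overline\Sigma},\quad M\mapsto(c_k^+,c_k^-),\qquad B_k^{\mathfrak h}:\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak h}_\Sigma\times\mathcal T^{\mathfrak h}_{\overline\Sigma},\quad M\mapsto(h_k^+,h_k^-).$$
As a consequence of work of Labourie and Schlenker, $B_k^{\mathfrak h}$ is a diffeomorphism for every $k\in(-1,0)$. Is $B_k^{\mathfrak c}$ a diffeomorphism too?

The first guess is yes. Both sides have dimension $12g-12$. The corresponding map for $I$ is a diffeomorphism, and so, at infinity, is Bers' map a homeomorphism onto the same product of Teichmüller spaces. We test the guess where everything can be computed.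

**Example (Fuchsian manifolds).** Suppose $\rho$ preserves a totally geodesic plane. In the hyperboloid model $\mathbb H^3\subset\mathbb R^{3,1}$, let $\sigma_0$ be the embedding of the plane, $\mathsf h$ its hyperbolic metric, and $\nu_0$ its upward unit normal, a constant vector. The surface at distance $r>0$ above the plane is
$$\sigma=\cosh r\,\sigma_0+\sinh r\,\nu_0,\qquad \nu=\sinh r\,\sigma_0+\cosh r\,\nu_0 .$$
So $d\sigma=\cosh r\,d\sigma_0$ and $d\nu=\sinh r\,d\sigma_0=\tanh r\,d\sigma$. Hence $I=\cosh^2 r\,\mathsf h$, the shape operator is $\tanh r\,\mathrm{Id}$, the curvature is $-1/\cosh^2r=-1+\tanh^2r$, and $II=\sinh r\cosh r\,\mathsf h$. If $\tanh^2r=1+k$, this surface is a $k$-surface, by uniqueness the upper one. Since $|k|=1/\cosh^2r$, we get $h_k^+=\mathsf h$ and $c_k^+=[\mathsf h]$. The lower surface is the mirror image. So on the Fuchsian locus both maps are $\mathsf h\mapsto(\mathsf h,\mathsf h)$, the second copy read on $\overline\Sigma$, and both are injective there.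

The guess passes this test, but the Fuchsian locus has only half the dimension of $\mathcal{QF}_\Sigma$. In Section 9 we will also compute the derivative in all directions at a Fuchsian point. The guess turns out to be right everywhere. These are the results we shall prove.

**Theorem A.** For every $k\in(-1,0)$, $B_k^{\mathfrak c}:\mathcal{QF}_\Sigma\to\mathcal T^{\mathfrak c}_\Sigma\times\mathcal T^{\mathfrak c}_{\overline\Sigma}$ is a diffeomorphism.

**Proposition B.** If $c_\infty^\pm$ are the conformal structures at infinity of $M$, then $d_{\rm Teich}(c_k^\pm,c_\infty^\pm)\le\frac14\log\frac1{1+k}$.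

**Theorem C.** Let $h_k^{*\pm}=\frac{|k|}{1+k}III_k^\pm$ be the normalized (hyperbolic) third fundamental forms. For every $k\in(-1,0)$ and all $X,Y\in\{h,c,h^*\}$, the map $M\mapsto(X_k^+,Y_k^-)$ from $\mathcal{QF}_\Sigma$ to the product of Teichmüller spaces is a diffeomorphism.

Theorem C is a supplement, proved in Section 11. The proof of Theorem A does not use it.

## 2. Facts about Teichmüller space, $\mathcal{QF}_\Sigma$ and group cohomology

The Teichmüller distance is $d_{\rm Teich}=\frac12\log K$, with $K$ the least quasiconformal dilatation in the isotopy class. Its closed balls are compact, and Teichmüller space is diffeomorphic to $\mathbb R^{6g-6}$. We use the following facts.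

1. $B_k^{\mathfrak h}$ is a diffeomorphism. We use only that its differential is invertible at every point.
2. Bers' theorem: $M\mapsto(c_\infty^+,c_\infty^-)$ is a homeomorphism $\mathcal{QF}_\Sigma\to\mathcal T_\Sigma\times\mathcal T_{\overline\Sigma}$. In particular $\mathcal{QF}_\Sigma$ is connected.
3. Let $\rho$ be the holonomy of $M$ and $\mathfrak g=\mathfrak{so}(3,1)\cong\mathfrak{sl}_2\mathbb C$. The centralizer of $\rho$ is trivial, so $\mathrm{Hom}(\pi,SO_0(3,1))$ is smooth at $\rho$ with tangent space the space of cocycles, the character variety is smooth at $[\rho]$, and $\mathcal{QF}_\Sigma$ is open in it. So $V:=T_M\mathcal{QF}_\Sigma=H^1(\pi;\mathfrak g_{\mathrm{Ad}\rho})$, of real dimension $12g-12$. A path $\rho_t$ corresponds to the class of the cocycle $\tau=\dot\rho\rho^{-1}$.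
4. A tangent vector to the space of hyperbolic metrics (of conformal structures) maps to $0$ in Teichmüller space if and only if it is a Lie derivative of the metric (up to a conformal factor).
5. A proper local diffeomorphism between connected manifolds is a covering.

On a surface with hyperbolic metric $\mathsf h$ we shall use trace-free self-adjoint Codazzi tensors: endomorphism fields $\varphi$ with $\mathrm{tr}\,\varphi=0$, $\varphi^T=\varphi$ and $(\nabla_X\varphi)Y=(\nabla_Y\varphi)X$. The symmetric forms $\mathsf h(\varphi\cdot,\cdot)$ are exactly the real parts of holomorphic quadratic differentials, so these tensors form a space of dimension $6g-6$. If $J$ is rotation by $90^\circ$, then $J\varphi$ is again such a tensor, since $J$ is parallel. These tensors are $L^2$-orthogonal to Lie derivatives of $\mathsf h$ and to multiples of $\mathsf h$.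

## 3. The Gauss map to infinity, and what remains after it

**Surface notation, used throughout.** Put $\kappa=1+k\in(0,1)$, so $|k|=1-\kappa$. Let $\mathbb H^3\subset\mathbb R^{3,1}$, and let $D$ be the flat derivative. Let $S$ be the upper ($\varepsilon=+1$) or the lower ($\varepsilon=-1$) $k$-surface, $\sigma:\widetilde\Sigma\to\mathbb H^3$ its equivariant lift, and $\nu$ the unit normal pointing out of the convex side. Then $d\nu=d\sigma\circ B$, where $B$ is self-adjoint, positive, and Codazzi. The Gauss equation $k=-1+\det B$ gives $\det B=\kappa$. Put $H=\mathrm{tr}\,B$, $II=I(B\cdot,\cdot)$, $III=I(B\cdot,B\cdot)$. We write $X$ for $d\sigma(X)$. Differentiating $\langle Y,\sigma\rangle=0=\langle Y,\nu\rangle$ gives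
$$D_XY=\nabla_XY+\langle X,Y\rangle\sigma-II(X,Y)\nu.\tag{1}$$
Let $J$ and $dA$ be the rotation and the area form of $I$ for the boundary orientation. This is the orientation of $\Sigma$ if $\varepsilon=1$ and of $\overline\Sigma$ if $\varepsilon=-1$. Integrals $\int f\,dA$ are taken with respect to the positive measure. In the example of Section 1, $B=\tanh r\,\mathrm{Id}$.

We now prove Proposition B. It shows how close $B_k^{\mathfrak c}$ is to Bers' map. Let $N\subset M$ be the compact region bounded by the two $k$-surfaces, and let $\widetilde N\subset\mathbb H^3$ be its lift. It is closed, connected and locally convex, hence convex, and its boundary is smooth and strictly convex. Let $\Omega=\partial_\infty\mathbb H^3\setminus\Lambda=\Omega^+\sqcup\Omega^-$. Since $\rho(\pi)$ acts cocompactly on $\widetilde N$, a sequence in $\widetilde N$ leaving all compact sets stays at bounded distance from an orbit, so it accumulates only on $\Lambda$: the ideal boundary of $\widetilde N$ is $\Lambda$. For $x\in\partial\widetilde N$ let $G(x)=[\sigma(x)+\nu(x)]$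 be the endpoint of the outward normal ray.

**Step 1: $G$ takes values in $\Omega$.** The open half-space beyond the tangent plane at $x$ is disjoint from $\widetilde N$. If its open disc at infinity contained a point of $\Lambda$, points of $\widetilde N$ converging to it would enter the half-space. So the disc misses $\Lambda$. It contains $G(x)$.

**Step 2: $G$ is a bijection $\partial\widetilde N\to\Omega$.** We recover $x$ from $\xi=G(x)$ as the point of $\widetilde N$ first touched by a growing horoball at $\xi$. Let $\xi\in\Omega$, let $\ell$ be a future null vector representing $\xi$, and let $b_\xi(y)=\log(-\langle y,\ell\rangle)$ be the Busemann function, whose sublevel sets are horoballs at $\xi$. A sequence of $\widetilde N$ that leaves compact sets accumulates on $\Lambda\not\ni\xi$, so $b_\xi\to+\infty$ along it. Hence $b_\xi|_{\widetilde N}$ is proper, bounded below, and attains its minimum. As $b_\xi$ has no critical points, the minimum is on the boundary. It is unique: between two minima the midpoint of the geodesic segment would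 lie in $\widetilde N$ and in the open horoball, because horoballs are strictly convex. At the minimum, $\nabla b_\xi$, a unit vector, has nonnegative product with all inward vectors, so $\nu=-\nabla b_\xi$. Conversely, if $\nu=-\nabla b_\xi$ at $x\in\partial\widetilde N$ and $y\in\widetilde N$, then along the geodesic from $x$ to $y$ the convex function $b_\xi$ has initial derivative $\ge0$, so $b_\xi(y)\ge b_\xi(x)$. Since $-\nabla b_\xi$ points to $\xi$, the point $x$ is the minimum exactly when $G(x)=\xi$.

**Step 3: the pulled-back conformal structure.** If $\ell$ is a function with null values, then $\langle d(f\ell),d(f\ell)\rangle=f^2\langle d\ell,d\ell\rangle$, because $\langle\ell,\ell\rangle=0=\langle\ell,d\ell\rangle$. So the pullback by $G$ of the conformal structure of $\partial_\infty\mathbb H^3$ is represented by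
$$\langle d(\sigma+\nu),d(\sigma+\nu)\rangle=I((1+B)\cdot,(1+B)\cdot),\tag{2}$$
which is positive definite. Hence $G$ is an equivariant diffeomorphism onto $\Omega$. The outward normal flow gives product structures on the components of $M\setminus\mathrm{int}\,N$ together with their conformal boundary. So $G$ maps the lift of the upper (lower) $k$-surface to $\Omega^+$ (to $\Omega^-$), compatibly with markings and orientations, and $c_\infty^\pm$ is represented on $\Sigma$ (on $\overline\Sigma$) by (2).

**Step 4: comparison with $II$.** Take a principal frame in which $B$ has eigenvalues $\beta,\kappa/\beta$. The eigenvalues of (2) relative to $II$ are $(1+\beta)^2/\beta$ and $(1+\kappa/\beta)^2/(\kappa/\beta)$, with quotient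
$$\kappa\Big(\frac{1+\beta}{\beta+\kappa}\Big)^2\in(\kappa,\kappa^{-1}),$$
since $t\mapsto\frac{1+t}{t+\kappa}$ decreases from $\kappa^{-1}$ to $1$ on $(0,\infty)$. So the identity $(\Sigma,c_k^\pm)\to(\Sigma,c_\infty^\pm)$ has dilatation at most $\kappa^{-1/2}$ (with $\overline\Sigma$ for the lower sign), and $d_{\rm Teich}\le\frac12\log\kappa^{-1/2}=\frac14\log\frac1{1+k}$. This proves Proposition B. $\square$

**Corollary 1.** $B_k^{\mathfrak c}$ is proper, in the sense that if $B_k^{\mathfrak c}(M_n)$ stays in a compact set, so does $M_n$.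

*Proof.* By Proposition B, $(c_\infty^+,c_\infty^-)(M_n)$ stays at bounded distance from a compact set, hence in a compact set, since closed Teichmüller balls are compact. Apply Bers' theorem. $\square$

So by fact 5, Theorem A follows once we know that $B_k^{\mathfrak c}$ is smooth (Section 5) and that its differential is injective at every $M$. This last point is the real problem.

## 4. Bivectors, the Hodge star and the symplectic form on $H^1(\pi;\mathfrak g)$

**Bivectors.** Identify $\mathfrak g=\Lambda^2\mathbb R^{3,1}$ by $(x\wedge y)z=\langle x,z\rangle y-\langle y,z\rangle x$, which is skew for $\langle\cdot,\cdot\rangle$. Identify $\Lambda^4\cong\mathbb R$ by a unit volume element $\mathrm{vol}$, so that $(e_1,e_2,e_3)$ in $T_p\mathbb H^3$ is positive iff $p\wedge e_1\wedge e_2\wedge e_3>0$. On $\Lambda^2$ put $\langle x\wedge y,z\wedge w\rangle=\langle x,z\rangle\langle y,w\rangle-\langle x,w\rangle\langle y,z\rangle$, and let $*$ be the Hodge star, $A\wedge*B=\langle A,B\rangle\mathrm{vol}$. Then $*^2=-1$ and $*$ commutes with $SO_0(3,1)$.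

Along $S$ the boundary orientation means $\sigma\wedge\nu\wedge X\wedge Y=dA(X,Y)$. For a unit tangent vector $e$ put $\mathfrak e=e\wedge Je$. It is independent of $e$, with $\mathfrak eX=JX$ and $\mathfrak e\sigma=\mathfrak e\nu=0$. We have $\nu\wedge e\wedge\sigma\wedge Je=\sigma\wedge\nu\wedge e\wedge Je=\mathrm{vol}$ and $\sigma\wedge e\wedge\nu\wedge Je=-\mathrm{vol}$, while $\langle\nu\wedge e,\nu\wedge e\rangle=1$ and $\langle\sigma\wedge e,\sigma\wedge e\rangle=-1$. Hence, for $v$ tangent,
$$*(\nu\wedge v)=\sigma\wedge Jv,\qquad *(\sigma\wedge v)=\nu\wedge Jv.\tag{3}$$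
The star exchanges the two types of bivectors, up to a quarter turn.

**Classes as forms.** Elements of $V$ are represented by closed $\rho$-equivariant $\Lambda^2$-valued $1$-forms $\alpha$ on $\widetilde\Sigma$. A primitive $K$ satisfies $K(\gamma x)=\mathrm{Ad}_{\rho(\gamma)}K(x)+\tau(\gamma)$ and $[\alpha]$ corresponds to the class of $\tau$. So $[\alpha]=0$ iff $\alpha=dG$ with $G$ equivariant. As $*$ is constant and equivariant, it acts on $V$. Put
$$\omega([\alpha],[\beta])=\int_\Sigma\alpha\wedge\beta,\qquad(\alpha\wedge\beta)(X,Y)=\alpha(X)\wedge\beta(Y)-\alpha(Y)\wedge\beta(X)\in\Lambda^4=\mathbb R,$$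
with the orientation of $\Sigma$. Elements of $\Lambda^2$ commute in $\Lambda^4$, so $\omega$ is antisymmetric. The pairing $\Lambda^2\times\Lambda^2\to\Lambda^4$ is nondegenerate and invariant, so by Poincaré duality $\omega$ is symplectic. From $A\wedge*B=B\wedge*A=*A\wedge B$ and $*^2=-1$ we get $*A\wedge*B=-A\wedge B$, so
$$\omega(*u,v)=\omega(u,*v),\qquad\omega(*u,*v)=-\omega(u,v).\tag{4}$$

**A product of endomorphisms.** For endomorphisms $P,Q$ of $T\Sigma$ put $P\star Q=\mathrm{tr}P\,\mathrm{tr}Q-\mathrm{tr}(PQ)$. It is symmetric and $P\star P=2\det P$. Polarizing $PX\wedge PY=\det P\;X\wedge Y$ gives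
$$PX\wedge QY-PY\wedge QX=(P\star Q)\,X\wedge Y.\tag{5}$$
Examples we shall need: $1\star P=\mathrm{tr}P$, and $J\star JB=-\mathrm{tr}(J^2B)=H$.

**The formula for $\omega$ on $S$.** Consider equivariant forms
$$\alpha=-\sigma\wedge a+\nu\wedge b+\eta\,\mathfrak e,\quad\text{so that}\quad \alpha(X)\sigma=aX,\ \ \alpha(X)\nu=bX,$$
with $a,b$ endomorphism fields and $\eta$ a $1$-form on $\Sigma$. We call $(a,b)$ the data of $\alpha$. For two closed forms of this type,
$$\omega([\alpha],[\alpha'])=\varepsilon\int(a\star b'-b\star a')\,dA.\tag{6}$$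
Indeed, terms with $\sigma\wedge\sigma$, $\nu\wedge\nu$, or at least three tangent vectors vanish. Moreover $-\sigma\wedge aX\wedge\nu\wedge b'Y=\sigma\wedge\nu\wedge aX\wedge b'Y$ and $-\nu\wedge bX\wedge\sigma\wedge a'Y=-\sigma\wedge\nu\wedge bX\wedge a'Y$. Antisymmetrize in $X,Y$, use (5) and $\sigma\wedge\nu\wedge X\wedge Y=dA(X,Y)$. The sign $\varepsilon$ compares the boundary orientation with that of $\Sigma$.

## 5. Normal variations and smooth dependence of $k$-surfaces

**The linearized curvature equation.** Let $\dot\sigma=f\nu$. From $\langle\nu,\sigma\rangle=0=\langle\nu,X\rangle$ we get $\dot\nu=-\nabla f+f\sigma$. Differentiating $d\nu=d\sigma\circ B$ and taking tangential parts gives $-\nabla_X\nabla f+fX=fB^2X+\dot BX$, that is, $\dot B=-\nabla\nabla f+f(1-B^2)$. Since $\mathrm{tr}(\mathrm{adj}(B)(1-B^2))=H-\kappa H=|k|H$,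
$$(\det B)^{\cdot}=\mathrm{tr}(\mathrm{adj}(B)\dot B)=-Lf,\qquad Lf=\mathrm{tr}(\mathrm{adj}(B)\nabla^2f)-|k|Hf.\tag{7}$$
If $Lf=0$ on $\Sigma$, then at a maximum of $f$ we have $|k|Hf=\mathrm{tr}(\mathrm{adj}(B)\nabla^2f)\le0$, and at a minimum the reverse inequality. So $f=0$, and $L$ is injective. Moreover $\mathrm{adj}\,B=H-B$, and Codazzi gives $\mathrm{div}\,B=dH$. So $\mathrm{adj}\,B$ is divergence-free and $Lf=\mathrm{div}(\mathrm{adj}(B)\nabla f)-|k|Hf$ is formally self-adjoint. An injective self-adjoint elliptic operator is invertible between Hölder spaces.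

**Lemma 2.** The $k$-surfaces of $M$, suitably parametrized, depend smoothly on $M$. In particular $B_k^{\mathfrak c}$ is smooth.

*Proof.* Let $\rho_t$ be a smooth family of holonomies, $t$ in a ball of some $\mathbb R^m$.

**Step 1: equivariant surfaces for $\rho_t$.** Choose $\chi\in C_c^\infty(\widetilde\Sigma)$, $\chi\ge0$, with $\sum_\gamma\chi(\gamma^{-1}x)=1$. The map
$$v_t(x)=\sum_\gamma\chi(\gamma^{-1}x)\,\rho_t(\gamma)\rho_0(\gamma)^{-1}\sigma(x)$$
has future timelike values and $v_0=\sigma$. Replacing $\gamma$ by $\delta\gamma$ in the sum for $v_t(\delta x)$ shows $v_t(\delta x)=\rho_t(\delta)v_t(x)$. Normalizing to $\mathbb H^3$ gives a smooth family of $\rho_t$-equivariant maps, immersions for small $t$, starting at $\sigma$.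

**Step 2: solving $\det B=\kappa$.** Apply the implicit function theorem in Hölder spaces to $\det B=\kappa$ on normal graphs over these immersions. The linearization at $t=0$ is $-L$, which is invertible. We obtain a smooth family of $\rho_t$-equivariant surfaces $\sigma_t^\pm$ near the $k$-surfaces, with $\det B=\kappa$ and $B>0$, hence of curvature $k$.

**Step 3: they bound a convex region.** Let $W$ be a small $\rho_0$-invariant neighborhood of $\widetilde N$, with $W/\rho_0(\pi)$ relatively compact. The averaging formula of Step 1, with $x\in W$ in place of $\sigma(x)$ and a cutoff on $W$, gives $\rho_t$-equivariant maps $\Phi_t:W\to\mathbb H^3$ with $\Phi_0$ the inclusion. By cocompactness, after shrinking $W$, they are local diffeomorphisms for small $t$, injective on balls of a fixed radius. So $\sigma_t^\pm=\Phi_t\circ\hat\sigma_t^\pm$ with unique $\rho_0$-equivariant $\hat\sigma_t^\pm$ close to $\sigma_0^\pm$. For small $t$ these descend to disjoint embedded surfaces bounding a compact region $N_t\subset W/\rho_0(\pi)$ isotopic to $N$.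 Give the lift $\widetilde N_t$, which is connected and simply connected, the metric pulled back by $\Phi_t$. It is complete, and near each point it is isometric to a convex subset of $\mathbb H^3$, since $B>0$ on the boundary. Any two points of $\widetilde N_t$ are joined by a minimizing path. By local convexity $\Phi_t$ maps it to a geodesic segment of $\mathbb H^3$ of the same length. So distinct points have distinct images, and the segment joining two image points lies in the image: $\Phi_t$ is injective on $\widetilde N_t$ with closed convex image $C_t$.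

**Step 4: they are the $k$-surfaces.** As $C_t$ is closed, convex and $\rho_t$-invariant, it contains the convex hull of the limit set $\Lambda_t$. The hull does not touch $\partial C_t$: every boundary point of the hull is interior to a geodesic segment contained in the hull, and no such segment of $C_t$ passes through a point of the strictly convex $\partial C_t$. So the two boundary surfaces lie in the ends of $M_t$. The inclusion of the compact quotient of $C_t$ in $M_t$ is a homotopy equivalence, so each end contains one of them. The surface in the upper end is, with its boundary orientation, homologous to $[\Sigma]$, and the other one to $-[\Sigma]$. By construction $\sigma^+_t$ is identified by the marking with $\Sigma$ and $\sigma_t^-$ with $\overline\Sigma$, so $\sigma^+_t$ is in the upper end and $\sigma^-_t$ in the lower one. By Labourie's uniqueness they are the $k$-surfaces. $\square$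

## 6. First-order deformations as bivector-valued forms

The next lemma translates a deformation of $M$, seen from one $k$-surface, into data $(a,b)$.

**Lemma 3.** Let $M_t$ be a path tangent to $u\in V$, with $k$-surfaces $\sigma_t$ (equivariantly parametrized) and data $I_t,B_t$. Let $A_t$ be bundle isometries $(T\Sigma,I_0)\to(T\Sigma,I_t)$ with $A_0=1$. Put $a=-\dot A$, $b=\dot B+aB$. Then $u=[\alpha]$ with $\alpha=-\sigma\wedge a+\nu\wedge b+\eta\,\mathfrak e$ for some $1$-form $\eta$. Moreover $a+a^T=I^{-1}\dot I$, the endomorphism corresponding to $\dot{II}$ is $a^TB+b$, and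
$$\mathrm{tr}(B^{-1}b)=\mathrm{tr}\,a,\tag{T}$$
$$\mathrm{tr}(Jb)=\mathrm{tr}(JBa).\tag{S}$$
Changing $A_t$ by rotations allows one to replace $(a,b)$ by $(a+sJ,\ b+sJB)$ for any function $s$ on $\Sigma$.

*Proof.* **Step 1: a primitive from moving frames.** Let $\Psi_t(x)\in SO_0(3,1)$ map $\sigma_0\mapsto\sigma_t$, $\nu_0\mapsto\nu_t$, $d\sigma_0(X)\mapsto d\sigma_t(A_tX)$; here, in this proof, $\nu_0$ is $\nu_t$ at $t=0$. Then $\Psi_t(\gamma x)=\rho_t(\gamma)\Psi_t(x)\rho_0(\gamma)^{-1}$, so $K=\dot\Psi$ satisfies $K(\gamma x)=\mathrm{Ad}_{\rho(\gamma)}K(x)+\dot\rho\rho^{-1}(\gamma)$, and $u=[dK]$.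

**Step 2: the data of $dK$.** Differentiating $\Psi_t\sigma_0=\sigma_t$ along $X$ gives $(D_X\Psi_t)\sigma_0+\Psi_tX=\Psi_tA_t^{-1}X$. Its $t$-derivative at $0$ is $(D_XK)\sigma+KX=KX-\dot AX$, so $(D_XK)\sigma=aX$. Likewise $(D_X\Psi_t)\nu_0+\Psi_tBX=\Psi_tA_t^{-1}B_tX$ gives $(D_XK)\nu=(aB+\dot B)X=bX$. An element of $\mathfrak g$ is determined by its values on $\sigma$ and $\nu$ and by its rotation part, so $\alpha=dK$ has the stated form.

**Step 3: the relations.** Differentiating $I_t(A_t\cdot,A_t\cdot)=I_0$ gives $I^{-1}\dot I=-(\dot A+\dot A^T)=a+a^T$. Since $\det B_t=\kappa$, $\mathrm{tr}(B^{-1}\dot B)=0$, and $\mathrm{tr}(B^{-1}b)=\mathrm{tr}(B^{-1}aB)=\mathrm{tr}\,a$, which is (T). The form $\dot{II}$ corresponds to $(a+a^T)B+\dot B=a^TB+b$, which is therefore self-adjoint. In dimension $2$, $E$ is self-adjoint iff $\mathrm{tr}(JE)=0$. Transposing, $\mathrm{tr}(Ja^TB)=-\mathrm{tr}(BaJ)=-\mathrm{tr}(JBa)$, and (S) follows. Composing $A_t$ with the $I_0$-rotation by angle $-ts$ changes $\dot A$ by $-sJ$, which gives the last claim. $\square$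

The converse direction also holds: a closed form satisfying (T) is realized by actual $k$-surfaces, and exact forms come only from motions along the surface.

**Lemma 4.** Let $\alpha=-\sigma\wedge a+\nu\wedge b+\eta\,\mathfrak e$ be closed, equivariant and satisfy (T).

(i) There is a path in $\mathcal{QF}_\Sigma$ tangent to $[\alpha]$ along which the $k$-surfaces can be parametrized so that $I^{-1}\dot I=a+a^T$ and $\dot B=b-aB$.

(ii) If $\alpha=dG$ with $G$ equivariant, there are a vector field $Y$ and a function $q$ on $\Sigma$ with $G=-\sigma\wedge Y+\nu\wedge BY+q\,\mathfrak e$. Hence $a=\nabla Y-qJ$ and $b=\nabla(BY)-qJB$.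

*Proof.* (i) **Step 1: compare $K\sigma$ with the motion of the $k$-surface.** Let $K$ be a primitive of $\alpha$ with cocycle $\tau$. Choose $\rho_t$ with $\dot\rho\rho^{-1}=\tau$ (fact 3), and let $\sigma_t$ be the $k$-surfaces. Both $K\sigma$ and $\dot\sigma$ transform by $\xi(\gamma x)=\rho(\gamma)\xi(x)+\tau(\gamma)\rho(\gamma)\sigma(x)$, and both are orthogonal to $\sigma$. So $K\sigma-\dot\sigma=d\sigma(Z)+f\nu$ with $Z,f$ defined on $\Sigma$. Reparametrizing $\sigma_t$ by the flow of $Z$, we may assume $Z=0$. Let $\sigma_t'=\exp_{\sigma_t}(tf\nu_t)$, so that $\dot\sigma'=K\sigma=:\xi$.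

**Step 2: first variation of $\sigma_t'$.** We have $D_X\xi=aX+KX$. Skewness of $K$ gives $I^{-1}\dot I'=a+a^T$. The derivative $n$ of the unit normal is characterized by $\langle n,\nu\rangle=0$, $\langle n,\sigma\rangle+\langle\nu,\xi\rangle=0$ and $\langle n,X\rangle+\langle\nu,D_X\xi\rangle=0$. The vector $K\nu$ satisfies these three equations, since $K$ is skew and $\langle\nu,aX\rangle=0$. So $n=K\nu$. Now $D_X(K\nu)=bX+KBX$, and differentiating $d\nu_t'=d\sigma_t'\circ B_t'$ gives $bX+KBX=aBX+KBX+\dot B'X$. So $\dot B'=b-aB$.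

**Step 3: $f=0$.** By (T), $(\det B')^\cdot=\kappa(\mathrm{tr}(B^{-1}b)-\mathrm{tr}\,a)=0$. The first variation of $\det B$ is linear in the variation field, vanishes for $\sigma_t$, and the two fields differ by $f\nu$. So $0=-Lf$ by (7), and $f=0$. Hence $\dot\sigma=\xi$, and $\dot I,\dot B$ for $\sigma_t$ are those computed in Step 2.

(ii) Take $\tau=0$, $\rho_t=\rho$, $K=G$. Write $G\sigma=d\sigma(Y)+f\nu$ and take $\sigma_t=\sigma\circ\phi_t$ with $\phi_t$ the flow of $Y$. Then $G\sigma-\dot\sigma=f\nu$, and Steps 2 and 3 give $f=0$. So $G\sigma=d\sigma(Y)=\dot\sigma$, and the derivative of the normal is both $G\nu$ (Step 2) and $d\nu(Y)=BY$. Thus $G\sigma=Y$, $G\nu=BY$, which is the stated form, for some function $q$. From it, $GX=\langle X,Y\rangle\sigma-\langle BY,X\rangle\nu+qJX$. The tangential part of $(D_XG)\sigma=D_XY-GX$ is $\nabla_XY-qJX$, and that of $(D_XG)\nu=D_X(BY)-G(BX)$ is $\nabla_X(BY)-qJBX$. $\square$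

The next lemma is the source of all signs: exact forms, in a suitable gauge, have negative $\int a\star b$.

**Lemma 5.** In Lemma 4(ii), if moreover $\mathrm{tr}(Jb)=0$, then
$$\int a\star b\,dA=-|k|\int II(Y,Y)\,dA-\int q^2H\,dA\le0,$$
with equality iff $G=0$.

*Proof.* **Step 1: an integral formula.** For vector fields $Y,Z$ on $\Sigma$,
$$\int\nabla Y\star\nabla Z\,dA=k\int\langle Y,Z\rangle\,dA.\tag{8}$$
Indeed let $\zeta(X)=dA(Y,\nabla_XZ)$. Then by (5)
$$d\zeta(X_1,X_2)=(\nabla Y\star\nabla Z)\,dA(X_1,X_2)+dA(Y,R(X_1,X_2)Z).$$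
Since the curvature is $k$, $R(X_1,X_2)Z=-k\,dA(X_1,X_2)JZ$, and $dA(Y,JZ)=\langle Y,Z\rangle$. Stokes' theorem gives (8).

**Step 2: insert $Z=BY$.** By Lemma 4(ii), $\nabla Y=a+qJ$ and $\nabla(BY)=b+qJB$, so
$$\int(a+qJ)\star(b+qJB)\,dA=k\int II(Y,Y)\,dA .$$
We expand. First, $J\star b=-\mathrm{tr}(Jb)=0$. Next, $\mathrm{tr}(JB)=0$ gives $a\star JB=-\mathrm{tr}(JBa)$. Finally $J\star JB=H$.

**Step 3: $\mathrm{tr}(JBa)=0$.** We have $b-Ba=(\nabla_\cdot B)Y-q(JB-BJ)$. The first term is $X\mapsto(\nabla_XB)Y=(\nabla_YB)X$ by Codazzi, so it is self-adjoint, and $(JB-BJ)^T=JB-BJ$. So $b-Ba$ is self-adjoint and $\mathrm{tr}(JBa)=\mathrm{tr}(Jb)=0$. Hence $\int a\star b+\int q^2H=k\int II(Y,Y)$. As $II>0$ and $H>0$, equality forces $Y=0$, $q=0$, i.e. $G=0$. $\square$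

## 7. Why $\omega$, $*$ and one surface give no sign

Let $S$ be one of the $k$-surfaces, let $c_S$ be the map $M\mapsto c_k^\pm$, and $\mathcal C_S=\ker dc_S$. We must show $\mathcal C_+\cap\mathcal C_-=0$. One surface cannot do it: $\mathcal C_S$ has dimension at least $(12g-12)-(6g-6)=6g-6$. The natural plan is to find a quadratic expression which has one sign on $\mathcal C_+$ and the other sign on $\mathcal C_-$, and read both off (6).

The obvious expressions vanish or are not defined. The form $\omega$ is antisymmetric, so $\omega(u,u)=0$. By (4), $\omega(u,*u)=\omega(*u,u)=-\omega(u,*u)$, so $\omega(u,*u)=0$ as well. What (6) suggests is the integral $\int a\star b\,dA$. But it is not a function of the class: for a function $q$ on $\Sigma$ take $G=q\,\mathfrak e$, which is equivariant. Then $dG$ has data $a=-qJ$, $b=-qJB$ (from $G\sigma=G\nu=0$ and $GX=qJX$), satisfies (T), and $[dG]=0$, but $a\star b=q^2J\star JB=q^2H$. So the class $0$ has representatives with $\int a\star b\,dA=\int q^2H\,dA$ for any $q$. Fixing the gauge $\mathrm{tr}(Jb)=0$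 does not by itself make the integral a class function either; Lemma 5 only says that exact forms then contribute with a negative sign.

Here is the way past this. If $u$ is the sum of $x=[\nu\wedge b_1]$ and $y=[-\sigma\wedge a_1]$, each form being closed by itself, then by (6) $-\varepsilon\int a_1\star b_1\,dA=\omega(x,y)$, and this depends only on the classes $x,y$. So we look for a splitting of $V$, attached to $S$, into classes of these two kinds. The first kind consists of deformations that do not move $I$ at first order, and by (3) the star carries it into the second kind. Then $V$ acquires a quadratic form $P_S(u)=\omega(x,y)$. Lemma 5 gives its sign on $\mathcal C_S$, and the two forms $P_+,P_-$ can be compared, because $\omega$ and $*$ do not depend on the surface.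

## 8. The splitting of $V$ attached to one $k$-surface

Let $h_S$ be the map $M\mapsto h_k^\pm$ for the surface $S$, and $\mathcal I_S=\ker dh_S\subset V$.

**Lemma 6.**
(i) $\mathcal I_S$ is the set of classes $[\nu\wedge b]$ with $\nu\wedge b$ closed, $b$ self-adjoint, and $\mathrm{tr}(B^{-1}b)=0$.
(ii) $\mathcal I_S$ and $*\mathcal I_S$ are $\omega$-isotropic.
(iii) $\dim\mathcal I_S=6g-6$ and $V=\mathcal I_S\oplus*\mathcal I_S$.

*Proof.* (i) If $\nu\wedge b$ is as described, Lemma 4(i) with $a=0$ gives a path with $\dot I=0$, so $[\nu\wedge b]\in\mathcal I_S$. Conversely let $u\in\ker dh_S$. By fact 4 we can reparametrize so that $\dot I=0$. Choose $A_t=(I_0^{-1}I_t)^{-1/2}$ in Lemma 3. Then $a=0$, $b=\dot B$, and $\alpha=dK=\nu\wedge b+\eta\,\mathfrak e$. Since $(D_XK)\sigma=0$, we have $d(K\sigma)=K\,d\sigma$, and $d^2=0$ gives $(D_XK)Y=(D_YK)X$. Here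
$$(D_XK)Y=-\langle bX,Y\rangle\nu+\eta(X)JY .$$
The tangential part $\eta(X)JY=\eta(Y)JX$, with $X,Y$ independent, gives $\eta=0$. The normal part says that $b$ is self-adjoint. (T) gives $\mathrm{tr}(B^{-1}b)=0$.

(ii) Use (6) with $a=a'=0$, and $\omega(*u,*v)=-\omega(u,v)$.

(iii) Since $dB_k^{\mathfrak h}$ is an isomorphism, $dh_S$ is onto, so $\dim\mathcal I_S=6g-6=\frac12\dim V$. It remains to show $\mathcal I_S\cap*\mathcal I_S=0$. Let $w=[\nu\wedge b_1]=*[\nu\wedge b_2]=[\sigma\wedge Jb_2]$ with $b_1,b_2$ as in (i). Then $\nu\wedge b_1-\sigma\wedge Jb_2=dG$ with $G$ equivariant, and its data are $(a,b)=(Jb_2,b_1)$. (T) holds, since $\mathrm{tr}(B^{-1}b_1)=0=\mathrm{tr}(Jb_2)$, and $\mathrm{tr}(Jb_1)=0$. By (6), $0=\omega([dG],[\nu\wedge b_1])=\varepsilon\int a\star b\,dA$. By Lemma 5, $G=0$, so $b_1=0$ and $w=0$. $\square$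

**Definition.** $P_S(u)=\omega(x,y)$ for $u=x+y$ with $x\in\mathcal I_S$, $y\in*\mathcal I_S$.

By definition $P_S=0$ on $\mathcal I_S$ and on $*\mathcal I_S$. On $\mathcal C_S$ it has a strict sign.

**Lemma 7.** If $0\ne u\in\mathcal C_S$, then $\varepsilon P_S(u)<0$.

*Proof.* **Step 1: the data of $u$.** By fact 4, after reparametrization $\dot{II}=\lambda\,II$ for a function $\lambda$. Use Lemma 3 with the frame chosen so that $\mathrm{tr}(Jb)=0$. This is possible, since $\mathrm{tr}(J(b+sJB))=\mathrm{tr}(Jb)-sH$ and $H>0$. So $b$ is self-adjoint, and by (S) so is $Ba$, i.e. $Ba=a^TB$. Now $\dot{II}$ corresponds to $a^TB+b=Ba+b$, so $b=\lambda B-Ba$. Then (T) gives $2\lambda-\mathrm{tr}\,a=\mathrm{tr}\,a$, i.e. $\mathrm{tr}\,a=\lambda$. Write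
$$a=\tfrac\lambda2+a_0,\qquad b=\tfrac\lambda2B-Ba_0,\qquad\mathrm{tr}\,a_0=0,\quad Ba_0\ \text{self-adjoint}.\tag{9}$$

**Step 2: $a\star b\ge0$ pointwise.** In an orthonormal frame with $B=\mathrm{diag}(\beta_1,\beta_2)$ we have $a_0=\begin{pmatrix}p&r_{12}\\r_{21}&-p\end{pmatrix}$ with $\beta_1r_{12}=\beta_2r_{21}$. So $a_0^2=\theta^2\mathrm{Id}$ with $\theta^2=p^2+\frac{\beta_1}{\beta_2}r_{12}^2$, $\theta\ge0$. Using $1\star P=\mathrm{tr}P$, $a_0\star B=-\mathrm{tr}(Ba_0)$ and $-a_0\star Ba_0=\mathrm{tr}(Ba_0^2)=\theta^2H$,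
$$a\star b=\tfrac{\lambda^2}4H-\lambda\,\mathrm{tr}(Ba_0)+\theta^2H\ \ge\ \big(\tfrac{\lambda^2}4+\theta^2\big)\big(H-|\beta_1-\beta_2|\big)\ge0,$$
because $|\mathrm{tr}(Ba_0)|=|p||\beta_1-\beta_2|\le\theta|\beta_1-\beta_2|$ and $|\lambda|\theta\le\frac{\lambda^2}4+\theta^2$. Here $H-|\beta_1-\beta_2|=2\min(\beta_1,\beta_2)>0$. So $a\star b=0$ at a point forces $\lambda=\theta=0$, hence $a=b=0$ there.

**Step 3: from the integral to $P_S$.** Write $u=x+y$, $x=[\nu\wedge b_1]$, $y=*[\nu\wedge b_2]=[-\sigma\wedge a_1]$, with $b_1,b_2$ as in Lemma 6(i) and $a_1=-Jb_2$. Then $\alpha-\nu\wedge b_1+\sigma\wedge a_1=dG$ with $G$ equivariant, with data $\hat a=a-a_1$, $\hat b=b-b_1$. It satisfies (T), since $\alpha$ does, $\mathrm{tr}(B^{-1}b_1)=0$ and $\mathrm{tr}\,a_1=0$. Also $\mathrm{tr}(J\hat b)=0$. By Lemma 5, $\int\hat a\star\hat b\,dA\le0$. By (6), $0=\omega([dG],x)=\varepsilon\int\hat a\star b_1\,dA$ and $0=\omega([dG],y)=-\varepsilon\int\hat b\star a_1\,dA$. So the cross terms vanish: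
$$\int a\star b\,dA=\int a_1\star b_1\,dA+\int\hat a\star\hat b\,dA .$$
By (6) again,
$$\varepsilon P_S(u)=\varepsilon\,\omega(x,y)=-\int a_1\star b_1\,dA=-\int a\star b\,dA+\int\hat a\star\hat b\,dA\le-\int a\star b\,dA\le0.$$

**Step 4: strictness.** If equality holds, Step 2 gives $a=b=0$ and $\alpha=dK=\eta\,\mathfrak e$. Since $(D_XK)\sigma=0$, the argument of Lemma 6(i) gives $\eta=0$, so $u=0$. $\square$

**Remark.** The symplectic form alone would not settle the question. For $u,u'\in\mathcal C_S$ with data as in (9), the symmetric terms cancel in $a\star b'-b\star a'$, which reduces to $\mathrm{tr}(a_0Ba_0')-\mathrm{tr}(a_0'Ba_0)=\mathrm{tr}(a_0a_0'^TB)-\mathrm{tr}(a_0'a_0^TB)$. The two traces are equal, as one sees by transposing. So $\mathcal C_S$ is isotropic, and since its dimension is at least $6g-6$, it is Lagrangian. Thus $\mathcal C_+$ and $\mathcal C_-$ are two Lagrangian subspaces, and two Lagrangian subspaces may intersect. It is the sign of $P_\pm$ that separates them.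

## 9. The form $P_+-P_-$ and the Fuchsian computation

Write $\mathcal I_\pm,\mathcal C_\pm,P_\pm$ for the upper and lower surface of $M$. On $\mathcal C_+$ Lemma 7 gives $P_+\le0$, on $\mathcal C_-$ it gives $P_-\ge0$. So the following is what we need. Its proof has no local estimate: nondegeneracy comes from $B_k^{\mathfrak h}$, and the sign is read off at one point of $\mathcal{QF}_\Sigma$.

**Proposition 8.** For every $M\in\mathcal{QF}_\Sigma$, the form $\mathcal D:=P_+-P_-$ is positive definite on $T_M\mathcal{QF}_\Sigma$.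

*Proof.* **Step 1: $\mathcal D$ is nondegenerate.** Let $\iota_\pm$ be the involution equal to $1$ on $\mathcal I_\pm$ and $-1$ on $*\mathcal I_\pm$. For $u=x+y$, $v=x'+y'$, Lemma 6(ii) gives $\omega(u,\iota_\pm v)=-\omega(x,y')+\omega(y,x')$, which is symmetric in $u,v$. In particular $\omega(u,\iota_\pm u)=-2\omega(x,y)$, so $P_\pm(u)=-\frac12\omega(u,\iota_\pm u)$, and $\mathcal D$ has polar form $-\frac12\omega(u,(\iota_+-\iota_-)v)$. Suppose $(\iota_+-\iota_-)v=0$. Then
$$v+\iota_+v=v+\iota_-v\in\mathcal I_+\cap\mathcal I_-=\ker dB_k^{\mathfrak h}=0,$$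
$$v-\iota_+v=v-\iota_-v\in*\mathcal I_+\cap*\mathcal I_-=*(\mathcal I_+\cap\mathcal I_-)=0,$$
so $v=0$. As $\omega$ is nondegenerate, so is $\mathcal D$.

**Step 2: reduction to one Fuchsian manifold.** The $\mathcal I_\pm$ are kernels of smooth surjective bundle maps, hence smooth subbundles of $T\mathcal{QF}_\Sigma$. The operator $*$ and the cup-product form $\omega$ depend smoothly on $M$: cocycle and coboundary spaces have constant rank and depend smoothly on $\rho$, and both structures are conjugation invariant. So $\mathcal D$ is a continuous family of nondegenerate forms over a connected space, and its signature is constant. It suffices to treat one Fuchsian $M$.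

**Step 3: a basis of classes at a Fuchsian point.** We use $\sigma_0,\nu_0,\mathsf h$ as in Section 1, with $(\nu_0,e,Je)$ positive. Let $\varphi$ be a trace-free self-adjoint Codazzi tensor for $\mathsf h$. The forms $\sigma_0\wedge\varphi$ and $\nu_0\wedge\varphi$ are closed. Indeed $d\nu_0=0$, the term $X\wedge\varphi Y-Y\wedge\varphi X=\mathrm{tr}(\varphi)X\wedge Y$ vanishes, and $D_X(\varphi Y)-D_Y(\varphi X)-\varphi[X,Y]=0$ by (1), Codazzi and self-adjointness. Put $\alpha_\varphi=[\sigma_0\wedge\varphi]$, $\beta_\varphi=[\nu_0\wedge\varphi]$. As in (6), with data $(-\varphi,0)$ and $(0,\psi)$, $\omega(\alpha_\varphi,\alpha_\psi)=\omega(\beta_\varphi,\beta_\psi)=0$ and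
$$\omega(\alpha_\varphi,\beta_\psi)=-\int\varphi\star\psi\,dA_{\mathsf h}=\int\mathrm{tr}(\varphi\psi)\,dA_{\mathsf h}=:\langle\varphi,\psi\rangle .$$
This pairing is positive definite. If $\alpha_\varphi+\beta_\psi=0$, pairing with $\beta_\varphi$ and $\alpha_\psi$ gives $\varphi=\psi=0$, so $(\varphi,\psi)\mapsto\alpha_\varphi+\beta_\psi$ is injective, hence onto $V$ by dimension. By (3), $*\beta_\varphi=\alpha_{J\varphi}$ and $*\alpha_\varphi=\beta_{J\varphi}$.

**Step 4: the forms $P_\pm$.** The $k$-surfaces are at distance $r$ with $\tanh^2r=\kappa$. Put $\mathsf s=\sinh r$, $\mathsf c=\cosh r$. Upper surface: $\sigma=\mathsf c\sigma_0+\mathsf s\nu_0$, $\nu=\mathsf s\sigma_0+\mathsf c\nu_0$, $B=\tanh r\,\mathrm{Id}$. The closed form $\nu\wedge d\sigma_0(\varphi\,\cdot)=\nu\wedge d\sigma(\mathsf c^{-1}\varphi\,\cdot)$ is as in Lemma 6(i), with class $\mathsf s\alpha_\varphi+\mathsf c\beta_\varphi$. By dimension,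
$$\mathcal I_+=\{\mathsf s\alpha_m+\mathsf c\beta_m\},\qquad*\mathcal I_+=\{\mathsf c\alpha_n+\mathsf s\beta_n\}.$$
For $u=\alpha_\varphi+\beta_\psi$ we solve $\varphi=\mathsf sm+\mathsf cn$, $\psi=\mathsf cm+\mathsf sn$: $m=\mathsf c\psi-\mathsf s\varphi$, $n=\mathsf c\varphi-\mathsf s\psi$. So
$$P_+(u)=\mathsf s^2\langle m,n\rangle-\mathsf c^2\langle m,n\rangle=-\langle m,n\rangle=\mathsf c\mathsf s(|\varphi|^2+|\psi|^2)-(\mathsf c^2+\mathsf s^2)\langle\varphi,\psi\rangle .$$
Lower surface: $\sigma=\mathsf c\sigma_0-\mathsf s\nu_0$, $\nu=\mathsf s\sigma_0-\mathsf c\nu_0$, so $\mathcal I_-=\{-\mathsf s\alpha_m+\mathsf c\beta_m\}$ and $*\mathcal I_-=\{\mathsf c\alpha_n-\mathsf s\beta_n\}$. This is the same computation with $\mathsf s$ replaced by $-\mathsf s$: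
$$P_-(u)=-\mathsf c\mathsf s(|\varphi|^2+|\psi|^2)-(\mathsf c^2+\mathsf s^2)\langle\varphi,\psi\rangle .$$
So $\mathcal D(u)=2\mathsf c\mathsf s(|\varphi|^2+|\psi|^2)>0$ for $u\ne0$. $\square$

**Example (the kernels at a Fuchsian point).** Now the test promised in Section 1. Since $\sigma_0=\mathsf c\sigma-\mathsf s\nu$ and $\nu_0=-\mathsf s\sigma+\mathsf c\nu$ on the upper surface, $u=\alpha_\varphi+\beta_\psi$ is represented by $\sigma\wedge d\sigma_0(n\cdot)+\nu\wedge d\sigma_0(m\cdot)$. This form has data $a=-\mathsf c^{-1}n$, $b=\mathsf c^{-1}m$ and satisfies (T), both traces being $0$. By Lemma 4(i), $\dot{II}$ corresponds to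
$$a^TB+b=\mathsf c^{-1}(m-\tanh r\,n)=\mathsf c^{-2}(\cosh2r\,\psi-\sinh2r\,\varphi).$$
This is a trace-free Codazzi tensor, so by fact 4 and the orthogonality recalled in Section 2 its class in Teichmüller space vanishes iff it is $0$. Thus $\mathcal C_+=\{\psi=\tanh2r\,\varphi\}$, and in the same way $\mathcal C_-=\{\psi=-\tanh2r\,\varphi\}$. They intersect only in $0$, so the guess survives to first order at Fuchsian points. On $\mathcal C_+$ we find $P_+=\frac12\sinh2r\,(1+\tanh^22r-2)|\varphi|^2=-\frac12\sinh2r\,(1-\tanh^22r)|\varphi|^2$, which is negative for $\varphi\ne0$, as Lemma 7 says.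

**Corollary 9.** $B_k^{\mathfrak c}$ is a local diffeomorphism.

*Proof.* Let $0\ne u\in\ker dB_k^{\mathfrak c}=\mathcal C_+\cap\mathcal C_-$. By Lemma 7, $P_+(u)<0$ and $-P_-(u)<0$, so $\mathcal D(u)<0$, contradicting Proposition 8. Source and target have the same dimension, and $B_k^{\mathfrak c}$ is smooth by Lemma 2. $\square$

## 10. From local to global: proof of Theorem A

By Corollary 9 and Corollary 1, $B_k^{\mathfrak c}$ is a proper local diffeomorphism between connected manifolds, hence a covering. The target is simply connected. So $B_k^{\mathfrak c}$ is a diffeomorphism, for every $k\in(-1,0)$. $\blacksquare$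

## 11. Mixed boundary data: proof of Theorem C

Because $B$ is Codazzi, the metric $III=I(B\cdot,B\cdot)$ has curvature $k/\det B=k/\kappa$ (its Levi-Civita connection is $B^{-1}\nabla B$), so $h_k^*=\frac{|k|}\kappa III$ is indeed hyperbolic. On a Fuchsian manifold it is $|k|\cosh^2r\,\mathsf h=\mathsf h$ again. Let $h_S^*$ be the map $M\mapsto h_k^{*\pm}$. Its kernel is the second summand of our splitting.

**Lemma 10.** $*\mathcal I_S=\ker dh_S^*$.

*Proof.* **Step 1: $*\mathcal I_S\subset\ker dh_S^*$.** For $[\nu\wedge b]\in\mathcal I_S$ as in Lemma 6(i), $*(\nu\wedge b)=\sigma\wedge Jb$ has data $(a,0)$ with $a=-Jb$. Since $\mathrm{tr}\,a=0$, (T) holds. By Lemma 4(i), $I^{-1}\dot I=a+a^T$ and $\dot B=-aB$, so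
$$\dot{III}(X,Y)=\langle(a+a^T)BX,BY\rangle-\langle aBX,BY\rangle-\langle BX,aBY\rangle=0.$$

**Step 2: the converse.** Let $u\in\ker dh_S^*$, reparametrized so that $\dot{III}=0$. In terms of Lemma 3, with $\dot B=b-aB$, this reads $\langle bX,BY\rangle+\langle BX,bY\rangle=0$, so $Bb$ is skew: $Bb=\mu J$. From $BJB=\kappa J$ we get $b=\mu B^{-1}J=\frac\mu\kappa JB$. The frame change $s=-\mu/\kappa$ gives $b=0$ and $\alpha=dK=-\sigma\wedge a+\eta\,\mathfrak e$. As $(D_XK)\nu=0$, $d(K\nu)=K\,d\nu$ and $d^2=0$ give $(D_XK)BY=(D_YK)BX$. Since $(D_XK)BY=\langle aX,BY\rangle\sigma+\eta(X)JBY$, the tangential part $\eta(X)JBY=\eta(Y)JBX$ gives $\eta=0$. By (S), $\mathrm{tr}(JBa)=0$, and by (T), $\mathrm{tr}\,a=0$. Then $*\alpha=\nu\wedge b'$ with $b'=-Ja$ is closed. Moreover $\mathrm{tr}(Jb')=\mathrm{tr}\,a=0$, so $b'$ is self-adjoint, and $\mathrm{tr}(B^{-1}b')=-\kappa^{-1}\mathrm{tr}(JBa)=0$. So $*u\in\mathcal I_S$ by Lemma 6(i), and $u=-*(*u)\in*\mathcal I_S$. $\square$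

**The maps of Theorem C are local diffeomorphisms.** They are smooth by Lemma 2. For $X\in\{h,c,h^*\}$, any $u\in\ker dX_k^+$ has $P_+(u)\le0$ and any $u\in\ker dX_k^-$ has $P_-(u)\ge0$. Indeed, for $h$ and $h^*$ the form $P_\pm$ vanishes on $\mathcal I_\pm$ and $*\mathcal I_\pm$, which are the kernels by definition and by Lemma 10; for $c$ use Lemma 7. So $u\in\ker d(X_k^+,Y_k^-)$ has $\mathcal D(u)\le0$, hence $u=0$ by Proposition 8. Dimensions agree.

For properness we compare $h$ and $h^*$ with $c$. This needs a bound on $\int H\,dA$ which is uniform over $\mathcal{QF}_\Sigma$. Besides Koebe's $\frac14$-theorem we use extremal length,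
$$\mathrm{Ext}_c(\gamma)=\sup_{\mathsf g\in c}\frac{\inf_{\gamma'\sim\gamma}\ell_{\mathsf g}(\gamma')^2}{\mathrm{Area}(\mathsf g)} .$$
For instance, on the torus $\mathbb R^2/\mathbb Z^2$ let $\gamma$ be horizontal and $\mathsf g=f^2(dx^2+dy^2)$, with infimum length $\ell$. Then $\ell\le\int f(x,y)\,dx$ for each $y$, so $\ell\le\iint f\le\mathrm{Area}(\mathsf g)^{1/2}$, with equality for $f=1$. So $\mathrm{Ext}(\gamma)=1$. We also use Kerckhoff's formula $d_{\rm Teich}(c,c')=\frac12\log\sup_\gamma\mathrm{Ext}_c(\gamma)/\mathrm{Ext}_{c'}(\gamma)$, with supremum over simple closed curves, and the continuity of $\mathrm{Ext}_c$ on the space $\mathcal{ML}$ of measured laminations and of $(h,\gamma)\mapsto\ell_h(\gamma)$ on $\mathcal T\times\mathcal{ML}$.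

**Lemma 11.** $\displaystyle\int_SH\,dA\le64\pi(g-1)\frac{1+\sqrt\kappa}{1-\sqrt\kappa}$ for each $k$-surface $S$ of each $M\in\mathcal{QF}_\Sigma$.

*Proof.* Take $S$ upper; the lower case is identical. Let $\widetilde S$ be its lift and $C\subset\widetilde N$ the convex hull of $\Lambda$.

**Step 1: distance to the core.** Let $d>0$ be the maximal distance from $\widetilde S$ to $C$, attained at $x$ by cocompactness, with nearest point $p\in C$. Let $\Pi$ be the plane through $p$ orthogonal to $[p,x]$, so $C$ lies in the closed half-space $\Pi^-$ not containing $x$. Every $y\in\widetilde S$ has $d(y,\Pi^-)\le d(y,C)\le d=d(x,\Pi^-)$. So $\widetilde S$ lies in $\{d(\cdot,\Pi^-)\le d\}$ and touches its boundary at $x$. This boundary is the equidistant surface with shape operator $\tanh d\,\mathrm{Id}$. The outward normals agree because $[x,p]\subset\widetilde N$. Hence $B\ge\tanh d$ at $x$, so $\kappa\ge\tanh^2d$ and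
$$e^{2d}\le\frac{1+\sqrt\kappa}{1-\sqrt\kappa}.$$

**Step 2: the metric $\hat g$ at one point.** Let $\hat g=\langle d(\sigma+\nu),d(\sigma+\nu)\rangle$. By (2) its area form is $\det(1+B)\,dA=(1+\kappa+H)\,dA$. Let now $x\in\widetilde S$ be arbitrary. Then $\hat g_x$ is the pullback by $dG_x$ of a metric on $T_{G(x)}\partial_\infty\mathbb H^3$ depending only on the null vector $\ell=\sigma(x)+\nu(x)$, namely the one induced on $\ell^\perp/\ell$. For a totally geodesic plane, $\hat g=I$, and the Gauss map is the isometry onto its disc at infinity with the hyperbolic metric. Apply this to the tangent plane at $\sigma(x)$, which has the same $\ell$ there: $\hat g_x$ is the pullback of the hyperbolic metric, at $G(x)$, of the outer disc $D_x$ of that plane. Use the upper half-space model with $G(x)=\infty$ and $\sigma(x)=(0,t)$. The tangent plane is the hemisphere of radius $t$ about $0$, and in the coordinate $w=1/z$ we have $D_x=\{|w|<1/t\}$. So $\hat g_x$ is given by $2t|dw|$ at $w=0$.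

**Step 3: the Poincaré metric of $\Omega^+$ at the same point.** Let $\delta=\mathrm{diam}\,\Lambda$ in $\mathbb C$. As $\Lambda$ lies in a closed disc of radius $\delta$, the hull $C$ lies at height $\le\delta$. Since $\sigma(x)$ is within $d$ of $C$, $t\le e^d\delta$. Let $F$ be a Riemann map from the unit disc $\mathbb D$ to $\Omega^+$ in the coordinate $w$, with $F(0)=0$. Choose $z_0,z_1\in\Lambda$ with $|z_0-z_1|=\delta$. The function $F/(1-z_0F)$, which is $1/(z-z_0)$ in terms of $z=1/F$, is holomorphic and univalent on $\mathbb D$, as $z_0\notin\Omega^+$. It vanishes at $0$ with derivative $F'(0)$ and omits $1/(z_1-z_0)$. By Koebe, $|F'(0)|\le4/\delta$, so the Poincaré density of $\Omega^+$ at $w=0$ is $2/|F'(0)|\ge\delta/2$.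

**Step 4: areas.** Hence $\hat g$-lengths are at most $4t/\delta\le4e^d$ times Poincaré lengths. Since $G$ descends to a diffeomorphism onto $\Omega^+/\rho(\pi)$, which has Poincaré area $4\pi(g-1)$, we get $\int(1+\kappa+H)\,dA\le16e^{2d}\cdot4\pi(g-1)$, and Step 1 concludes. $\square$

**Properness in Theorem C.** Let $\mathsf m\in\{h_k^\pm,h_k^{*\pm}\}$ be one of the metrics on a $k$-surface $S$. We have $\mathrm{tr}_{II}I=\mathrm{tr}\,B^{-1}=H/\kappa$, $\mathrm{tr}_{II}III=H$ and $dA_{II}=\sqrt\kappa\,dA$, so for $h=|k|I$ and for $h^*=\frac{|k|}\kappa III$ alike,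
$$\int\mathrm{tr}_{II}(\mathsf m)\,dA_{II}=\frac{|k|}{\sqrt\kappa}\int H\,dA\le E,$$
with $E=E(k,g)$ by Lemma 11. The metric $\mathrm{tr}_{II}(\mathsf m)\,II$ is in the class $c_k^\pm$, dominates $\mathsf m$, and has area at most $E$. So for every simple closed curve $\gamma$ the definition of extremal length gives
$$\mathrm{Ext}_{c_k^\pm}(\gamma)\ge\ell_{\mathsf m}(\gamma)^2/E .$$
Suppose $X_k^\pm(M_n)$, with $X=h$ or $h^*$, stays in a compact set $\mathcal K$ of Teichmüller space, and fix a conformal structure $c_0$. The function $\ell_h(\gamma)^2/\mathrm{Ext}_{c_0}(\gamma)$ is homogeneous of degree $0$ in $\gamma$, continuous and positive on the compact set $\mathcal K\times\mathbb P\mathcal{ML}$, hence $\ge\epsilon>0$. So $\mathrm{Ext}_{c_0}(\gamma)\le\frac E\epsilon\,\mathrm{Ext}_{c_k^\pm(M_n)}(\gamma)$ for all $\gamma$, and by Kerckhoff's formula $d_{\rm Teich}(c_0,c_k^\pm(M_n))\le\frac12\log\frac E\epsilon$. Thus, for every choice of $X,Y$, compactness of $(X_k^+,Y_k^-)(M_n)$ implies that $B_k^{\mathfrak c}(M_n)$ stays in a compact set, and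 then so does $M_n$ by Theorem A. The maps are proper local diffeomorphisms between connected manifolds with simply connected targets, hence diffeomorphisms. $\blacksquare$

**Remark (different curvatures).** The two ends are treated separately, except for the use of $\mathcal I_+\cap\mathcal I_-=0$ and of the surjectivity of $dh_k^\pm$. The arguments therefore apply to $M\mapsto(X_{k_+}^+,Y_{k_-}^-)$ for any $k_\pm\in(-1,0)$ for which $d(h_{k_+}^+,h_{k_-}^-)$ is everywhere invertible. In the Fuchsian computation, with $\tanh^2r_\pm=1+k_\pm$, Step 4 of Proposition 8 gives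
$$\mathcal D=\tfrac12(\sinh2r_++\sinh2r_-)(|\varphi|^2+|\psi|^2)-(\cosh2r_+-\cosh2r_-)\langle\varphi,\psi\rangle .$$
This is positive definite: $|\langle\varphi,\psi\rangle|\le\frac12(|\varphi|^2+|\psi|^2)$, and for $a,b>0$ we have $|\cosh a-\cosh b|<\sinh a+\sinh b$, because $\cosh a-\sinh a=e^{-a}<e^b=\cosh b+\sinh b$, and likewise with $a,b$ exchanged.
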